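# The weak Chebyshev greedy algorithm for the Haar system in $L^p$, $p>2$: $N^{1+\varepsilon}$ steps match the best $N$-term error

## Dictionaries, norming functionals, greedy steps, Haar functions

Throughout, $X$ is a real uniformly smooth Banach space; from the end of this section on it is $L^p([0,1]^d)$ with $2<p<\infty$.

**Dictionary.** A set $\mathcal D\subset X$ of norm-one elements is a dictionary if $g\in\mathcal D$ implies $-g\in\mathcal D$ and the linear span of $\mathcal D$ is dense in $X$. Example: in a separable Hilbert space with orthonormal basis $(e_n)$, the set $\{\pm e_n\}$.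

**Best $N$-term error.** For $f\in X$,
$$\sigma_N(f)=\inf\Big\{\big\|f-\sum_{j=1}^Nc_jg_j\big\|:\ g_j\in\mathcal D,\ c_j\in\mathbb R\Big\}.$$
The elements $g_j$ may depend on $f$, so this is approximation from a nonlinear set. Example: for $\{\pm e_n\}$ in Hilbert space and $f=\sum_n a_ne_n$, one keeps the $N$ largest coefficients, and $\sigma_N(f)^2$ is the sum of the squares of the others.

**Norming functional.** For $h\ne0$ the norming functional $F_h\in X^*$ is given by $\|F_h\|=1$, $F_h(h)=\|h\|$. It is unique because $X$ is smooth. Example: in $L^p$, $1<p<\infty$,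
$$F_h(g)=\|h\|^{1-p}\int|h|^{p-2}h\,g .$$
Indeed $F_h(h)=\|h\|$, and the norm is $1$ since $\big\||h|^{p-1}\big\|_{p'}=\|h\|^{p-1}$, where $1/p+1/p'=1$. Note that $F_{ch}=F_h$ for $c>0$.

**The Weak Chebyshev Greedy Algorithm (WCGA).** Let $\tau\in(0,1]$ be the weakness parameter. Given $f\in X$, put $f_0=f$. For $m\ge1$:

- choose $\varphi_m\in\mathcal D$ with $F_{f_{m-1}}(\varphi_m)\ge\tau\sup_{g\in\mathcal D}F_{f_{m-1}}(g)$;
- let $G_m(f)$ be the best approximant to $f$ from $\mathrm{span}\{\varphi_1,\dots,\varphi_m\}$;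
- set $f_m=f-G_m(f)$.

If some $f_m=0$, the algorithm stops and we put $f_k=0$ for $k\ge m$. A *realization* is one admissible sequence of choices. Example: for $\{\pm e_n\}$ in Hilbert space with $\tau=1$, $F_h(e_n)=\langle h,e_n\rangle/\|h\|$, so the algorithm picks the coefficients of $f$ in decreasing order of size, and $\|f_N\|=\sigma_N(f)$.

**Haar system.** On $[0,1]$ take the function $1$ together with $H_I=|I|^{-1/p}(\mathbf 1_{I^-}-\mathbf 1_{I^+})$, where $I$ runs over dyadic intervals (half-open, say) and $I^\pm$ are its halves. Each has $L^p$ norm one. The $d$-variate system $\{H_n\}$ consists of all tensor products of $d$ such functions; it is linearly independent and has dense span in $L^p([0,1]^d)$. The dictionary is $\mathcal D=\{\pm H_n\}$.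

A *rectangle* is a set $R=I_1\times\dots\times I_d$ with dyadic $I_i\subset[0,1]$. Every $H_n$ lives on a rectangle $R$, and $H_n^2=|R|^{-2/p}\mathbf 1_R$. Since $[0,1]$ carries both $1$ and $H_{[0,1]}$ while every other $I$ carries only $H_I$, each $R$ arises from at most $2^d$ indices $n$. Example, $d=2$: the rectangle $[0,1]\times[0,\frac12)$ arises from the two functions $1\otimes H_{[0,1/2)}$ and $H_{[0,1]}\otimes H_{[0,1/2)}$.

**A running example.** Let $p=4$, $d=1$, and let $f$ equal $2$ on $[0,\frac14)$, $0$ on $[\frac14,\frac12)$, $1$ on $[\frac12,1)$. Then $f=1+2^{-1/4}H_{[0,1/2)}$, so $\sigma_2(f)=0$. Here $F_f(g)$ is a positive multiple of $\int f^3g$, and $f^3$ takes the values $8,0,1$. We compute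
$$\int f^3=\tfrac52,\qquad\int f^3H_{[0,1]}=2-\tfrac12=\tfrac32,\qquad\int f^3H_{[0,1/2)}=2^{1/4}\cdot2=2^{5/4}<\tfrac52 .$$
Every other Haar function has mean zero and lives where $f^3$ is constant, so it gives $0$.

With $\tau=1$ the algorithm takes $\varphi_1=1$. By symmetry the best constant is $1$, so $f_1=2^{-1/4}H_{[0,1/2)}$. Since $f_1^3=f_1$ is orthogonal to all other Haar functions, $\varphi_2=H_{[0,1/2)}$ and $f_2=0$. But if $\tau\le\frac35$, then $\varphi_1=H_{[0,1]}$ is also admissible, and it does not occur in $f$ at all.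

## How many steps match the best $N$-term error?

Fix $2<p<\infty$, $d\ge1$, $\tau\in(0,1]$. We look for $\psi:\mathbb N\to\mathbb N$ and a constant $C$ such that every realization of the WCGA satisfies
$$\|f-G_{\psi(N)}f\|_{L^p}\le C\,\sigma_N(f)\qquad\text{for all }N\ge1,\ f\in L^p([0,1]^d).\tag{1}$$
In words: after $\psi(N)$ greedy steps we are as good, up to a constant, as the best $N$-term approximation. It is known that (1) holds with $\psi(N)=\lfloor cN^{2/p'}\rfloor$, for suitable $C\ge 1$ and $c>0$ depending on $p,d,\tau$. Note that $2/p'=2-2/p>1$. The following problem is posed by Stephen Dilworth, Gustavo Garrigos, Eugenio Hernandez, Denka Kutzarova and Vladimir Temlyakov in "Lebesgue-type inequalities in greedy approximation", arXiv:1909.13536 (2019): is the power $2/p'$ optimal, or does (1) hold with some $\psi(N)\le cN^\alpha$ and $\alpha<2/p'$?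

The answer is that $2/p'$ is never optimal. Set
$$q=\frac p{p-2},\qquad \frac1q=1-\frac2p,\qquad \beta=\frac{d+1}{q+1}=\frac{(d+1)(p-2)}{2(p-1)},\qquad \frac q{q+1}=\frac p{2(p-1)}=\frac{p'}2 .$$

**Theorem 1.** (a) For every $\eta\in(0,1]$ there is $C_*=C_*(p,d,\tau,\eta)$ such that with $\psi(N)=\lceil C_*N(1+\ln N)^\beta\rceil$ every realization of the WCGA satisfies
$$\|f-G_{\psi(N)}f\|_{L^p}\le(1+3\eta)\,\sigma_N(f)\qquad\text{for all }N\ge1,\ f\in L^p([0,1]^d).$$
(b) If (1) holds with some function $\psi$ and some constant $C$, then $\psi(N)\ge N$ for all $N$.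

Consequently every $\alpha>1$ is admissible, in particular every $\alpha\in(1,2/p')$, since $N(1+\ln N)^\beta\le c_\alpha N^\alpha$. No $\alpha<1$ is admissible, since $N\le\psi(N)\le cN^\alpha$ fails for large $N$. The infimum of admissible $\alpha$ is $1$, whatever $p,d,\tau$ are. Whether the logarithm can be removed, that is, whether $\psi(N)=CN$ is possible, is not decided here.

From now on $\|\cdot\|$ is the $L^p$ norm, and $C,c$ denote positive constants depending only on $p,d,\tau,\eta$, possibly changing from line to line.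

## Exact recovery of short sums, and the lower bound $\psi(N)\ge N$

**Disjoint supports.** Let $f=\sum_{n\in A}c_nH_n$ with $|A|=N$, all $c_n\ne0$, and pairwise disjoint supports $R_n$. On $R_n$ we have $|f|^{p-2}f=|c_n|^{p-2}c_n|R_n|^{-(p-2)/p}H_n$. So $|f|^{p-2}f$ is a combination of the $H_n$, $n\in A$, and by $L^2$-orthogonality $F_f(H_m)=0$ for $m\notin A$. Hence $\varphi_1=\pm H_n$ with $n\in A$. The best approximant simply removes that term, since by disjointness $\|f-xH_n\|^p=|c_n-x|^p+\sum_{m\in A,\,m\neq n}|c_m|^p$. The residual has the same form, so the same reasoning applies at each further step, and $f_N=0$: exactly $N$ steps.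

**Overlapping supports.** In the running example with $\tau\le\frac35$, take the realization with $\varphi_1=H_{[0,1]}$. If $f_2=0$, then $f\in\mathrm{span}\{H_{[0,1]},\varphi_2\}$, which is impossible: $f$ has nonzero coefficients at both $1$ and $H_{[0,1/2)}$. So $f_2\ne0$ although $\sigma_2(f)=0$, and (1) forces $\psi(2)\ge3$ for $p=4$, $d=1$, $\tau\le\frac35$. Steps can be wasted; the issue is to bound how many.

**Proof of Theorem 1(b).** Let $f=\sum_{n\in A}H_n$ with $|A|=N$. Then $\sigma_N(f)=0$, so (1) gives $f=G_{\psi(N)}f$, a combination of at most $\psi(N)$ Haar functions. By linear independence $\psi(N)\ge N$. (For $\tau=1$ one should know that the suprema are attained, so that a realization exists; this is checked at the end of the proof of Lemma 2.) $\square$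

## Square functions, two scalar inequalities, and orthogonality of residuals

**Lemma 2.** There is $K=K(p,d)\ge1$ such that for finite sums $g=\sum c_nH_n$ and finite index sets $B$, with $P_Bg=\sum_{n\in B}c_nH_n$,
$$\|P_Bg\|\le K\|g\|,\qquad\Big(\sum|c_n|^p\Big)^{1/p}\le K\|g\|.\tag{2}$$
By density $P_B$ extends to all of $L^p$ with the same bound.

**Proof.** The purpose is to replace $g$ by its square function $\big(\sum|c_nH_n|^2\big)^{1/2}$. For $d=1$ the Haar system is unconditional in $L^p$ (Paley, Marcinkiewicz): multiplying coefficients by signs is bounded on $L^p[0,1]$, uniformly in the signs. Write $n=(n_1,\dots,n_d)$ and $H_n=H_{n_1}\otimes\dots\otimes H_{n_d}$. Applying the one-dimensional fact in each variable, with the others frozen, and using Fubini, we get, uniformly over signs,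
$$\|g\|\asymp\Big\|\sum_nc_n\varepsilon^{(1)}_{n_1}\cdots\varepsilon^{(d)}_{n_d}H_n\Big\|,$$
the two directions being equivalent because a sign change is its own inverse.

Raise to the power $p$ and average over independent random signs. We need, for real $b_n$,
$$\Big(\sum b_n^2\Big)^{p/2}\le\mathbb E\Big|\sum_nb_n\varepsilon^{(1)}_{n_1}\cdots\varepsilon^{(d)}_{n_d}\Big|^p\le C\Big(\sum b_n^2\Big)^{p/2}.$$
The left inequality is Jensen ($p\ge2$), since the sign products are orthonormal. The right one is by induction on $d$, the case $d=1$ being Khintchine's inequality. For the inductive step let $X_{n_d}$ be the sum over $n_1,\dots,n_{d-1}$ of $b_n\varepsilon^{(1)}_{n_1}\cdots\varepsilon^{(d-1)}_{n_{d-1}}$. Khintchine in $\varepsilon^{(d)}$ bounds the expectation by $C\,\mathbb E\big(\sum_{n_d}X_{n_d}^2\big)^{p/2}$. By Minkowski in $L^{p/2}$ and the induction hypothesis,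
$$\Big\|\sum_{n_d}X_{n_d}^2\Big\|_{p/2}\le\sum_{n_d}\|X_{n_d}\|_p^2\le C\sum_nb_n^2 .$$
Applying this at each point with $b_n=c_nH_n(x)$ and integrating gives
$$\|g\|\asymp\Big\|\Big(\sum|c_nH_n|^2\Big)^{1/2}\Big\|.\tag{3}$$
Dropping terms decreases the right side, so $\|P_Bg\|\le K\|g\|$. Since $p\ge2$, pointwise $\big(\sum|c_nH_n|^2\big)^{1/2}\ge\big(\sum|c_nH_n|^p\big)^{1/p}$, and the $L^p$ norm of the last function is $\big(\sum|c_n|^p\big)^{1/p}$. This proves (2).

*Suprema are attained.* Let $F$ be a functional of norm one, $\epsilon>0$, and $B$ finite with $|F(H_n)|\ge\epsilon$ on $B$. Put $g=\sum_{n\in B}\operatorname{sgn}(F(H_n))H_n$. By (3) and Minkowski in $L^{p/2}$, $\epsilon|B|\le F(g)\le\|g\|\le C|B|^{1/2}$. So $|B|\le C^2\epsilon^{-2}$: only finitely many $|F(H_n)|$ exceed any given level, and $\sup_{\mathcal D}F$, if positive, is attained. $\square$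

**Lemma 3.** Let $V(a)=|a|^{p/2}\operatorname{sgn}a$. There is a constant $C_p\ge1$ such that for all $a,b\in\mathbb R$,
$$|a+b|^p\le|a|^p+p|a|^{p-2}ab+C_p\big(|a|^{p-2}b^2+|b|^p\big),\tag{4}$$
$$|V(a)-V(b)|^2\le C_p\big(|a|^p-|b|^p-p|b|^{p-2}b(a-b)\big).\tag{5}$$

**Proof.** (4): if $a=0$ it reads $|b|^p\le C_p|b|^p$. Otherwise, by homogeneity and the symmetry $(a,b)\mapsto(-a,-b)$, take $a=1$. The quotient $(|1+b|^p-1-pb)/(b^2+|b|^p)$ is continuous for $b\ne0$, tends to $\frac{p(p-1)}2$ as $b\to0$ and to $1$ as $b\to\pm\infty$; so it is bounded above.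

(5): if $b=0$, both sides equal $|a|^p$ up to $C_p$. Otherwise take $b=1$. The bracket $|a|^p-1-p(a-1)$ is positive for $a\ne1$ by strict convexity. The quotient of $(V(a)-1)^2$ by the bracket has a finite limit as $a\to1$ (the two are asymptotic to $\frac{p^2}4(a-1)^2$ and $\frac{p(p-1)}2(a-1)^2$) and tends to $1$ as $a\to\pm\infty$; so it is bounded. $\square$

Note that $\|V(h)\|_{L^2}^2=\|h\|^p$: the map $V$ moves the problem from $L^p$ into $L^2$.

**Facts about residuals.** First, $F_{f_k}$ vanishes on $\mathrm{span}\{\varphi_1,\dots,\varphi_k\}$ when $f_k\neq 0$: for $\varphi$ in this span, $\lambda\mapsto\|f_k-\lambda\varphi\|^p$ is minimal at $\lambda=0$, and its derivative there is $-p\int|f_k|^{p-2}f_k\varphi$. Second, while $f_k\ne0$, $\sup_{\mathcal D}F_{f_k}>0$ because the span of $\mathcal D$ is dense; so $F_{f_k}(\varphi_{k+1})>0$ and $\varphi_{k+1}$ is, up to sign, a Haar function not chosen before. Third, $\|f_k\|$ is nonincreasing, because the approximating subspaces grow.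

## Halving the residual: the guaranteed decrease gives $n^{2/p'}$

Fix $f$, $N$, a realization, and $\sigma>\sigma_N(f)$. Choose $T=\sum_{n\in A}x_nH_n$ with $|A|\le N$ and $\|f-T\|\le\sigma$. Let $\Lambda_m$ be the set of indices of $\varphi_1,\dots,\varphi_m$ (only those actually chosen, if the algorithm stopped earlier), $A_m=A\setminus\Lambda_m$ the part of $A$ not yet found, and $T_B=\sum_{n\in B}x_nH_n$. Then
$$\|f_m\|\le\|T_{A_m}\|+\sigma,\qquad\|T_{A_m}\|\le K(\|f_m\|+\sigma).\tag{6}$$
The first holds because $f_m$ is the residual of a best approximation and $f-T_{A\cap\Lambda_m}=T_{A_m}+(f-T)$. The second holds because $P_{A_m}G_m(f)=0$, so $T_{A_m}=P_{A_m}(T-G_m(f))=P_{A_m}(f_m-(f-T))$.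

The engine of the proof says: if, apart from $n$ terms, the unfound part of $T$ has small norm, then about $n$ steps halve the residual or bring it down to that small norm.

**Proposition 4.** There is $C_4=C_4(p,d,\tau,\eta)$ such that, with $\Phi(n)=\lfloor C_4n(1+\ln n)^\beta\rfloor+1$, the following holds. Let $m\ge0$, $n\ge1$, $B\subset A_m$, $|B|\le n$, $v=\|T_{A_m\setminus B}\|$, $k_0\ge m$, $E>0$, $\|f_{k_0}\|\le E$. Then
$$\|f_{k_0+\Phi(n)}\|\le\max\big(E/2,\ (1+\eta)(v+\sigma)\big).\tag{7}$$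

**Setup.** Dividing $f,T,\sigma$ by $E$ does not change which choices are admissible, so take $E=1$. Put $h_j=f_{k_0+j}$. Let $M\ge1$ be any integer such that
$$\tfrac12<\|h_j\|\le1\quad\text{and}\quad\|h_j\|>(1+\eta)(v+\sigma)\qquad(0\le j\le M).\tag{8}$$
We show $M\le C_4n(1+\ln n)^\beta$. This suffices: if (7) failed, then (8) would hold with $M=\Phi(n)$ by monotonicity of the norms, and $\Phi(n)>C_4n(1+\ln n)^\beta$.

**Step 1: the norming functional sees some Haar function.** We need a lower bound for $\sup_{\mathcal D}F$ along the run. Let $0\le j<M$, $k=k_0+j$, $F=F_{h_j}$. Since $F$ vanishes on $G_k(f)$ and on $H_n$ for $n\in\Lambda_k\supset\Lambda_m$,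
$$\|h_j\|=F(f)=F(f-T)+F(T_{A_m\setminus B})+F(T_{B\cap A_k})\le\sigma+v+\sup_{\mathcal D}F\sum_{n\in B\cap A_k}|x_n| .$$
By (8), $\|h_j\|-(v+\sigma)\ge\frac\eta{1+\eta}\|h_j\|\ge\frac\eta2\|h_j\|$. By Hölder, (2), (6), and $\sigma\le\|h_j\|$,
$$\sum_{n\in B\cap A_k}|x_n|\le n^{1/p'}K\|T_{A_k}\|\le n^{1/p'}K^2(\|h_j\|+\sigma)\le2K^2n^{1/p'}\|h_j\| .$$
Hence $\sup_{\mathcal D}F\ge\frac\eta{4K^2}n^{-1/p'}$. Write $\phi_j=\varphi_{k_0+j+1}=\pm H_{n_j}$. Since $\int|h_j|^{p-2}h_j\phi_j=\|h_j\|^{p-1}F(\phi_j)$ and $\|h_j\|>\frac12$,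
$$\int|h_j|^{p-2}h_j\phi_j\ge\theta:=c_0n^{-1/p'},\qquad 0\le j<M,\qquad c_0=2^{-(p-1)}\frac{\tau\eta}{4K^2}\in(0,1].\tag{9}$$
The indices $n_0,\dots,n_{M-1}$ are distinct, because each step chooses a new Haar function.

**Step 2: how much one step gains.** Let $\delta_j=\|h_j\|^p-\|h_{j+1}\|^p\ge0$, so $\sum_{j<M}\delta_j\le1$. Let
$$w_j=\int|h_j|^{p-2}H_{n_j}^2 .$$
It is positive, since otherwise $h_j=0$ a.e. on the support of $H_{n_j}$, contradicting (9). For every $\lambda>0$, $\|h_{j+1}\|\le\|h_j-\lambda\phi_j\|$. So (4) with $a=h_j$, $b=-\lambda\phi_j$, and $\|\phi_j\|=1$, give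
$$\delta_j\ge p\lambda\theta-C_p(\lambda^2w_j+\lambda^p).$$
Take $\lambda=\varkappa\min(\theta/w_j,\theta^{1/(p-1)})$ with $\varkappa=\frac1{2C_p}\le1$. Then $\lambda^2w_j\le\varkappa\lambda\theta$ and $\lambda^p\le\varkappa^{p-1}\lambda\theta\le\varkappa\lambda\theta$, so $\delta_j\ge\lambda\theta(p-2C_p\varkappa)\ge\lambda\theta$. That is,
$$\delta_j\ge c_1\min\Big(\frac{\theta^2}{w_j},\ \theta^{p'}\Big),\qquad c_1=\varkappa\in(0,1].\tag{10}$$

**What the trivial bound on $w_j$ gives.** By Hölder with exponents $\frac p{p-2}$ and $\frac p2$, $w_j\le\|h_j\|^{p-2}\|H_{n_j}\|^2\le1$. As $\theta\le1$ and $p'<2$, (10) gives $\delta_j\ge c_1\theta^2$, hence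
$$M\le c_1^{-1}\theta^{-2}\le Cn^{2/p'}\le Cn^2.\tag{11}$$
So the natural first argument proves Proposition 4 with $n^{2/p'}$ in place of $n(1+\ln n)^\beta$. Fed into the phase argument of the last section, it gives $CN^{2/p'}$ steps. There a phase that finds the set $Q$ would cost at most $C|Q|^{2/p'}$, the sets $Q$ are disjoint, $\sum|Q|^{2/p'}\le N^{2/p'}$ because $2/p'>1$, and the one remaining phase costs at most $CN^{2/p'}$. This is the exponent of the known bound.

The loss is at $w_j\le1$. If $w_j\le\theta^{2-p'}$, then (10) gives $\delta_j\ge c_1\theta^{p'}\ge cn^{-1}$, and there are at most $Cn$ such steps, which is what we want. The trouble is the steps with $w_j$ near $1$. Equality $w_j=1$ means equality in Hölder with $\|h_j\|=1$, that is, $|h_j|=|H_{n_j}|$: the residual is flat and sits exactly on the support of the Haar function just chosen. The $n_j$ are all different, so for many bad steps the residual would have to concentrate on many different rectangles. We now measure how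 often that can happen.

## Counting the rectangles on which an $L^2$ function concentrates

Write $\mathrm{avg}_Ru=|R|^{-1}\int_Ru$. Let $R_j$ be the rectangle supporting $H_{n_j}$.

**Concentration number.** For $t\in[1,2)$ put $a_R(g)=|R|^{1/2}\big(\mathrm{avg}_R|g|^t\big)^{1/t}$. This is a seminorm in $g\in L^2([0,1]^d)$, and $a_R(g)\le\|g\|_2$ by Hölder. Example: for $g=1$, $a_R(1)=|R|^{1/2}$.

**Step 3: $w_j$ is controlled by a concentration number.** Put $V_j=V(h_j)\in L^2$, so $\|V_j\|_2^2=\|h_j\|^p\le1$, and fix from now on $t=\max(1,2/q)$, which lies in $[1,2)$ because $q>1$. Since $|h_j|^{p-2}=|V_j|^{2(p-2)/p}=|V_j|^{2/q}$ and $H_{n_j}^2=|R_j|^{-2/p}\mathbf 1_{R_j}$, Jensen's inequality (using $t\ge2/q$) gives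
$$w_j=|R_j|^{1/q}\,\mathrm{avg}_{R_j}|V_j|^{2/q}\le|R_j|^{1/q}\big(\mathrm{avg}_{R_j}|V_j|^t\big)^{2/(qt)}=a_{R_j}(V_j)^{2/q}.\tag{12}$$

How many rectangles can have $a_R(g)\ge\lambda$? Test $g=1$: the condition is $|R|\ge\lambda^2$. Let $\lambda=2^{-r/2}$ with $r\in\mathbb N$. For $d=1$ the count is $1+2+\dots+2^r<2\lambda^{-2}$. For $d=2$, the rectangles of area exactly $2^{-r}$ have $r+1$ shapes with $2^r$ translates each, so the count is at least $(r+1)\lambda^{-2}$. Hence no bound $C\lambda^{-2}$ holds when $d=2$. We take an exponent $\rho$ slightly larger than $2$ and track the constant.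

**Lemma 5.** For $t\in[1,2)$ there is $C=C(t,d)$ such that for $2<\rho\le3$, $\lambda>0$, $g\in L^2([0,1]^d)$,
$$\#\{R:a_R(g)\ge\lambda\}\le C(\rho-2)^{-(d-1)}\lambda^{-\rho}\|g\|_2^\rho.\tag{13}$$

**Proof.** Let $\kappa=2/t\in(1,2]$, $u=|g|^t$, and $\mathcal Su(R)=|R|^{1/\kappa}\mathrm{avg}_Ru=a_R(g)^t$. Then $\|u\|_\kappa=\|g\|_2^t$, and $\mathcal Su(R)\le\|u\|_\kappa$ by Hölder. In this proof $C$ depends on $t,d$ only.

**One dimension, weak bound.** Let $\mathcal M$ be the dyadic maximal function. If $\mathcal Su(I)\ge\mu$ and $x\in I$, then $|I|^{1/\kappa}\mathcal Mu(x)\ge\mu$, that is, $|I|^{-1}\le(\mathcal Mu(x)/\mu)^\kappa$. Counting each interval as $1=\int_I|I|^{-1}dx$,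
$$\#\{I:\mathcal Su(I)\ge\mu\}\le\int\sum_{I\ni x,\ |I|^{-1}\le(\mathcal Mu(x)/\mu)^\kappa}|I|^{-1}dx\le2\mu^{-\kappa}\int(\mathcal Mu)^\kappa\le C\mu^{-\kappa}\|u\|_\kappa^\kappa.\tag{14}$$
The inner sum runs over powers of $2$ up to a bound, one for each length, so it is at most twice the bound. The last step is the maximal theorem, valid since $\kappa>1$.

**One dimension, strong bound.** Let $r>\kappa$. Since $\mathcal Su(I)\le\|u\|_\kappa$,
$$\sum_I\mathcal Su(I)^r=r\int_0^{\|u\|_\kappa}\mu^{r-1}\#\{I:\mathcal Su(I)\ge\mu\}\,d\mu\le K_r\|u\|_\kappa^r,\qquad K_r=\frac{Cr}{r-\kappa}.\tag{15}$$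

**Strong bound in dimension $k$.** We claim $\sum_R\mathcal Su(R)^r\le K_r^k\|u\|_\kappa^r$ for nonnegative $u\in L^\kappa([0,1]^k)$; the point is to treat one variable at a time. The case $k=1$ is (15). For $k\ge2$ write $R=R'\times I$ with $I$ in the variable $x_k$, and $u_{R'}(x_k)=|R'|^{1/\kappa}\mathrm{avg}_{R'}u(\cdot,x_k)$. Then $\mathcal Su(R)=\mathcal Su_{R'}(I)$, the right side being one-dimensional. By Minkowski's inequality in $\ell^{r/\kappa}$ and then the induction hypothesis for $u(\cdot,x_k)$,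
$$\sum_{R'}\|u_{R'}\|_\kappa^r=\sum_{R'}\Big(\int u_{R'}^\kappa\,dx_k\Big)^{r/\kappa}\le\Big(\int\Big(\sum_{R'}u_{R'}(x_k)^r\Big)^{\kappa/r}dx_k\Big)^{r/\kappa}\le K_r^{k-1}\|u\|_\kappa^r.\tag{16}$$
In the last step the inner sum is at most $K_r^{k-1}\|u(\cdot,x_k)\|_\kappa^r$, and $\int\|u(\cdot,x_k)\|_\kappa^\kappa dx_k=\|u\|_\kappa^\kappa$. Applying (15) to each $u_{R'}$ and summing gives the claim.

**The count.** Using the weak bound in the last variable saves one factor $K_r$. Let $d\ge2$ and $k=d$ in (16). For fixed $R'$, the number $\#\{I:\mathcal Su_{R'}(I)\ge\mu\}$ is zero unless $\|u_{R'}\|_\kappa\ge\mu$. In that case, by (14), it is at most $C(\|u_{R'}\|_\kappa/\mu)^\kappa\le C(\|u_{R'}\|_\kappa/\mu)^r$. Summing over $R'$ with (16),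
$$\#\{R:\mathcal Su(R)\ge\mu\}\le CK_r^{d-1}(\|u\|_\kappa/\mu)^r .$$
For $d=1$ the same holds directly. Put $r=\rho/t$, $\mu=\lambda^t$. Then $r-\kappa=(\rho-2)/t$, so $K_r=C\rho/(\rho-2)\le3C/(\rho-2)$, and $(\|u\|_\kappa/\mu)^r=(\|g\|_2/\lambda)^\rho$. $\square$

**If the residual did not move.** Here is a thought experiment in $d=1$ that shows the exponent $1$ appearing. Suppose all $w_j$ were computed from one function $h$, $\|h\|\le1$, and let $S$ be a set of $k\ge1$ steps with $\delta_j\ge c_1\theta^2/w_j$. By (14), $\#\{j\in S:a_{R_j}(V(h))\ge\lambda\}\le C\lambda^{-2}$. So the $i$-th largest of these numbers is at most $Ci^{-1/2}$, and they sum to at most $Ck^{1/2}$. By (12) and convexity of $x\mapsto x^{-2/q}$,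
$$c_1^{-1}\theta^{-2}\ge\sum_{j\in S}\frac1{w_j}\ge\sum_{j\in S}a_{R_j}(V(h))^{-2/q}\ge k\,(Ck^{-1/2})^{-2/q}=ck^{1+1/q}.$$
Thus $k\le C\theta^{-2q/(q+1)}=C\theta^{-p'}\le Cn$.

But the residual does move, and $V_j$ in (12) depends on $j$. Lemma 5 applied to each $V_j$ separately only says that each index $j$ has few concentrated rectangles; $R_j$ may be one of them for every $j$. Comparing $V_j$ with a fixed $V_i$ by adding single increments $V_{l}-V_{l+1}$ involves up to $M$ terms. What is needed is control of how $V_j$ varies with $j$, used economically.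

## Square variation of the residuals and a dyadic decomposition in time

**Step 4: the increments of $V_j$ are square summable along any chain.** Let $i\le j$. Since $h_i-h_j=G_{k_0+j}(f)-G_{k_0+i}(f)$ lies in $\mathrm{span}\{\varphi_1,\dots,\varphi_{k_0+j}\}$, on which $F_{h_j}$ vanishes, $\int|h_j|^{p-2}h_j(h_i-h_j)=0$. Integrating (5) with $a=h_i$, $b=h_j$,
$$\|V_i-V_j\|_2^2\le C_p\big(\|h_i\|^p-\|h_j\|^p\big).\tag{17}$$
The right side telescopes along any increasing sequence of indices, with total at most $C_p$.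

**Step 5: few functions are enough at each time scale.** The aim is to write $V_j$ as a sum of about $\log M$ pieces such that, at each scale, the pieces have bounded total square norm. Let $D=\lceil\log_2M\rceil$. Set $h_j:=h_{M-1}$, $V_j:=V_{M-1}$ for $M\le j\le2^D-1$. In this step only the indices $0,\dots,M-1$ and these padded ones are used, and (17) persists for them. For $0\le\ell\le D$, the level-$\ell$ blocks are $\{i2^{D-\ell},\dots,(i+1)2^{D-\ell}-1\}$. Let $e_\ell(j)$ be the last element of the level-$\ell$ block containing $j$. Then $e_D(j)=j$, $e_0(j)=2^D-1$, $e_\ell(j)\le e_{\ell-1}(j)$, and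
$$V_j=\sum_{\ell=0}^Dg_{\ell,j},\qquad g_{0,j}=V_{2^D-1},\qquad g_{\ell,j}=V_{e_\ell(j)}-V_{e_{\ell-1}(j)}\quad(\ell\ge1).$$
Example, $D=2$, $j=0$: $V_0=V_3+(V_1-V_3)+(V_0-V_1)$.

The function $g_{\ell,j}$ depends only on the level-$\ell$ block $J\ni j$; call it $g_J$. For $\ell\ge1$, if $J$ is the right half of its parent, both ends coincide and $g_J=0$. If $J$ is a left half, $g_J$ is the difference of $V$ at the end of $J$ and at the end of its parent; the corresponding index ranges lie in different parents, hence are disjoint for different $J$. By (17), monotonicity of $\|h_j\|^p$, and telescoping,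
$$\sum_{J\text{ of level }\ell}\|g_J\|_2^2\le C\qquad\text{for every }\ell=0,\dots,D;\tag{18}$$
for $\ell=0$ this is $\|V_{2^D-1}\|_2^2\le1$.

**Step 6: counting at one scale, then summing over scales.** Let $2<\rho\le3$ and $y_{\ell,j}=a_{R_j}(g_{\ell,j})$, $0\le j<M$. The $n_j$ are distinct, so each rectangle equals $R_j$ for at most $2^d$ values of $j$. By Lemma 5 and $\sum_J\|g_J\|_2^\rho\le\big(\sum_J\|g_J\|_2^2\big)^{\rho/2}\le C$,
$$\#\{j:y_{\ell,j}\ge\lambda\}\le\sum_{J}2^d\,\#\{R:a_R(g_J)\ge\lambda\}\le\frac C{(\rho-2)^{d-1}}\lambda^{-\rho}\sum_J\|g_J\|_2^\rho\le\Big(\frac W\lambda\Big)^\rho,$$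
where $W^\rho:=C_3(\rho-2)^{-(d-1)}$ with a suitable $C_3\ge1$; the sums run over the blocks $J$ of level $\ell$. So the $i$-th largest of the numbers $y_{\ell,j}$ is at most $Wi^{-1/\rho}$. For every $S\subset\{0,\dots,M-1\}$ with $|S|=k\ge1$,
$$\sum_{j\in S}y_{\ell,j}\le W\sum_{i\le k}i^{-1/\rho}\le\frac{W}{1-1/\rho}\,k^{1-1/\rho}\le2Wk^{1-1/\rho}.$$
Since $a_{R_j}$ is a seminorm, summing over the $D+1$ levels gives
$$\sum_{j\in S}a_{R_j}(V_j)\le2(D+1)Wk^{1-1/\rho}.\tag{19}$$
Compared with the frozen residual, we have paid the factor $D+1$, and a constant $W$ that depends on $\rho$.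

**Step 7: end of the proof of Proposition 4.** We split the steps into good and bad ones and repeat the frozen computation with (19). Let $S=\{j<M:\theta^2/w_j<\theta^{p'}\}$ and $k=|S|$. For $j\notin S$, $\delta_j\ge c_1\theta^{p'}$ by (10). Since $\sum\delta_j\le1$,
$$M-k\le c_1^{-1}\theta^{-p'}\le Cn.\tag{20}$$
Let $k\ge1$. For $j\in S$, $\delta_j\ge c_1\theta^2/w_j$. By (12), convexity of $x\mapsto x^{-2/q}$ on $(0,\infty)$ (the numbers $a_{R_j}(V_j)$ are positive, because $w_j>0$), and (19),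
$$c_1^{-1}\theta^{-2}\ge\sum_{j\in S}\frac1{w_j}\ge\sum_{j\in S}a_{R_j}(V_j)^{-2/q}\ge k\Big(\frac1k\sum_{j\in S}a_{R_j}(V_j)\Big)^{-2/q}\ge k^{1+\frac2{\rho q}}\big(2(D+1)W\big)^{-2/q}.$$
Hence
$$k\le Z^{e(\rho)},\qquad Z=c_1^{-1}\theta^{-2}\big(2(D+1)W\big)^{2/q},\qquad e(\rho)=\frac{\rho q}{\rho q+2}.\tag{21}$$
Every factor of $Z$ is at least $1$; for $W$ recall $C_3\ge1$ and $\rho-2\le1$. So $Z\ge1$. The exponent we want is $e(2)=\frac q{q+1}=\frac{p'}2$, and
$$e(\rho)-e(2)=\frac{\rho q(2q+2)-2q(\rho q+2)}{(\rho q+2)(2q+2)}=\frac{2q(\rho-2)}{(\rho q+2)(2q+2)}\le\rho-2 .$$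
Now choose $\rho=2+\frac1{1+\ln n}\in(2,3]$. By (11), $M\le Cn^2$, so $D+1\le C(1+\ln n)$. Since $W=\big(C_3(1+\ln n)^{d-1}\big)^{1/\rho}$ with base at least $1$ and $1/\rho\le1/2$, we have $W^{2/q}\le C(1+\ln n)^{(d-1)/q}$. With $\theta^{-2}=c_0^{-2}n^{2/p'}$,
$$Z\le Cn^{2/p'}(1+\ln n)^{2/q+(d-1)/q}=Cn^{2/p'}(1+\ln n)^{(d+1)/q}.$$
In particular $Z\le Cn^{C}$, so $Z^{\rho-2}=Z^{1/(1+\ln n)}\le C$. This is why $\rho-2$ was taken of size $1/\ln n$. Therefore
$$k\le Z^{e(2)}Z^{\rho-2}\le CZ^{q/(q+1)}\le C\,n\,(1+\ln n)^{(d+1)/(q+1)}=Cn(1+\ln n)^\beta .$$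
Together with (20), $M\le C_4n(1+\ln n)^\beta$ with $C_4$ depending only on $p,d,\tau,\eta$. $\square$

## Phases that either finish or find many terms of $T$

It remains to deduce Theorem 1(a) from Proposition 4. The setting is as before: $f$, $N$, a realization, $\sigma>\sigma_N(f)$, and $T$ with index set $A$. Direct use of Proposition 4 with $n=N$ and $B=A_m$ halves the residual in $\Phi(N)$ steps, but the number of halvings needed to reach $\sigma$ is not bounded. So we spend steps only in proportion to the number of elements of $A$ we find.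

Set $b=\max(4K,6K/\eta)$ and $s=\lceil\log_2b\rceil$, so $2^{-s}\le1/b$.

**Step 1: one phase.** Let $m$ be such that $A_m\ne\emptyset$. Put $v_0=\|T_{A_m}\|$, and for $j\ge1$
$$v_j=\min\{\|T_{A_m\setminus B}\|:B\subset A_m,\ |B|\le2^{j-1}\},\qquad\text{attained at }B_j .$$
The sequence $(v_j)$ is nonincreasing. Let $J\ge1$ be the least integer with $2^{J-1}\ge|A_m|$; then $v_J=0$ and $2^{J-1}<2|A_m|\le2N$. Let $L\ge1$ be the least integer with $v_{L-1}\ge bv_L$. Since $v_J=0$, $L$ exists and $L\le J$, so $2^{L-1}<2N$. For $1\le j<L$ we have $v_{j-1}<bv_j$.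

Put $k_0=m$ and $k_j=k_{j-1}+s\Phi(2^{j-1})$ for $1\le j\le L$. The phase consists of the steps from $m$ to $k_L$.

**Step 2: the residual follows the numbers $v_j$.** We claim
$$\|f_{k_j}\|\le(1+\eta)(v_j+\sigma)\quad(0\le j<L),\qquad\|f_{k_L}\|\le(1+\eta)\Big(\frac{v_{L-1}}b+\sigma\Big).\tag{22}$$
For $j=0$ this is the first part of (6). Let $1\le j\le L$ and assume the bound at $j-1$. Apply Proposition 4 $s$ times in succession, always with the same $m$, $B=B_j$, $n=2^{j-1}$. With $E_0=(1+\eta)(v_{j-1}+\sigma)>0$, induction on $i$ shows that after $i$ applications the residual norm is at most $E_i:=\max\big(2^{-i}E_0,(1+\eta)(v_j+\sigma)\big)$, since $\max\big(E_i/2,(1+\eta)(v_j+\sigma)\big)=E_{i+1}$. For $i=s$,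
$$\|f_{k_j}\|\le\max\Big(\frac{1+\eta}b(v_{j-1}+\sigma),\ (1+\eta)(v_j+\sigma)\Big).$$
If $j<L$, then $v_{j-1}+\sigma\le b(v_j+\sigma)$ and the claim follows. If $j=L$, use $v_L\le v_{L-1}/b$ in the second term and $b\ge1$ in the first.

**Step 3: cost of a phase.** For $j\le L$, $1+\ln2^{j-1}\le1+\ln(2N)\le2(1+\ln N)$, so by a geometric sum
$$k_L-m=s\sum_{j=1}^L\Phi(2^{j-1})\le C2^{L-1}(1+\ln N)^\beta.\tag{23}$$

**Step 4: finish, or find many terms.** Let $Q=A_m\setminus A_{k_L}$ be the set of elements of $A$ found during the phase.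

*Case (i): $|Q|\le2^{L-2}$ if $L\ge2$, or $Q=\emptyset$ if $L=1$.* Then $Q$ is a competitor in the definition of $v_{L-1}$, and $A_m\setminus Q=A_{k_L}$. By (6), (22), $\eta\le1$ and $b\ge4K$,
$$v_{L-1}\le\|T_{A_{k_L}}\|\le K(\|f_{k_L}\|+\sigma)\le K\Big(\frac{2v_{L-1}}b+3\sigma\Big)\le\frac{v_{L-1}}2+3K\sigma .$$
So $v_{L-1}\le6K\sigma$, and by (22) and $b\ge6K/\eta$,
$$\|f_{k_L}\|\le(1+\eta)\Big(1+\frac{6K}b\Big)\sigma\le(1+\eta)^2\sigma\le(1+3\eta)\sigma .$$
We stop.

*Case (ii): otherwise.* Then $|Q|\ge1$ and $2^{L-1}\le2|Q|$, so by (23) the phase used at most $C|Q|(1+\ln N)^\beta$ steps. If $A_{k_L}\ne\emptyset$, start a new phase at $m=k_L$. If $A_{k_L}=\emptyset$, then $T\in\mathrm{span}\{\varphi_i\}_{i\le k_L}$, so $\|f_{k_L}\|\le\|f-T\|\le\sigma$, and we stop.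

**Step 5: total count.** Start with $m=0$; if $A=\emptyset$, then $\|f_0\|\le\sigma$ already. The phases of type (ii) find disjoint nonempty subsets $Q$ of $A$, so there are finitely many of them, and together they use at most $CN(1+\ln N)^\beta$ steps. At most one phase is of type (i), and by (23) with $2^{L-1}<2N$ it uses at most $CN(1+\ln N)^\beta$ steps. Hence there is $C_*=C_*(p,d,\tau,\eta)$ such that after at most $C_*N(1+\ln N)^\beta$ steps the residual norm is at most $(1+3\eta)\sigma$. Since the norms are nonincreasing, $\|f_{\psi(N)}\|\le(1+3\eta)\sigma$ with $\psi(N)=\lceil C_*N(1+\ln N)^\beta\rceil$. The number $\psi(N)$ and the realization do not depend on $\sigma$ or $T$, so we may let $\sigma\downarrow\sigma_N(f)$. This proves Theorem 1(a). $\blacksquare$
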